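\title{Large codegree forces dual defect for projective toric varieties}

\begin{abstract}
Let $P$ be an $n$-dimensional lattice polytope, and let $\operatorname{cd}(P)$ be the least $k$ such that $kP$ has an interior lattice point. We prove the conjecture, posed by Dickenstein and Nill, that the projective toric variety defined by the lattice points of $P$ is dual defect whenever $\operatorname{cd}(P)\ge\frac{n+3}{2}$. More precisely, for every finite set $A\subset\mathbb Z^n$ with convex hull $P$ the defect of $X_A$ is at least $2\operatorname{cd}(P)-n-2$. This bound is sharp, and when it is positive $P$ has a Cayley structure with respect to the lattice generated by $A$. The proof smooths a node of a hyperplane section, obtains a sphere of self-intersection $\pm2$ inside the torus, and uses mixed Hodge theory to turn this sphere into an interior lattice point of a small multiple of $P$.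
\end{abstract}

\section{Codegree and dual defect}\label{sec:intro}

Let $P\subset\mathbb R^n$ be a lattice polytope, that is, the convex hull of finitely many points of $\mathbb Z^n$, of dimension $n\ge1$. Write $kP$ for the Minkowski sum of $k$ copies of $P$ and $(kP)^\circ$ for its interior. The \emph{codegree} and the \emph{degree} of $P$ are
\[
\operatorname{cd}(P)=\min\{k\in\mathbb Z_{>0}:(kP)^\circ\cap\mathbb Z^n\neq\emptyset\},\qquad \deg(P)=n+1-\operatorname{cd}(P).
\]
The sum of $n+1$ affinely independent vertices of $P$ lies in the interior of $(n+1)P$, so $1\le\operatorname{cd}(P)\le n+1$ and $0\le\deg(P)\le n$. Adding a vertex of $P$ to an interior lattice point of $kP$ gives one of $(k+1)P$, so $kP$ has an interior lattice point exactly when $k\ge\operatorname{cd}(P)$. For the standard simplex $\Delta_n=\operatorname{conv}(0,e_1,\dots,e_n)$, an interior lattice point of $k\Delta_n$ has all coordinates $\ge1$ and coordinate sum $\le k-1$; hence $\operatorname{cd}(\Delta_n)=n+1$ and $\deg(\Delta_n)=0$. The degree measures how far the codegree falls short of its value on the simplex.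

Let $A\subset\mathbb Z^n$ be a finite set with convex hull $P$, let $N=|A|$ and $T=(\mathbb C^*)^n$. The toric variety $X_A\subset\mathbb P^{N-1}$ is the closure of the image of the map $T\to\mathbb P^{N-1}$, $t\mapsto(t^a)_{a\in A}$. A hyperplane $\{\sum_ac_ax_a=0\}$ corresponds to a point $[c]$ of the dual projective space and, up to a scalar, to the Laurent polynomial
\[
f_c=\sum_{a\in A}c_at^a,\qquad c\in\mathbb C^A .
\]
The \emph{dual variety} $X_A^\vee$ is the closure of the set of hyperplanes that contain the projective tangent space of $X_A$ at some smooth point. The hyperplanes tangent at a given point form a $\mathbb P^{N-n-2}$ and the point moves in $n$ dimensions, so $\dim X_A^\vee\le N-2$, and one expects a hypersurface. When $X_A^\vee$ is a hypersurface, its irreducible equation is the \emph{$A$-discriminant} $\Delta_A$; for $A=\{0,1,2\}$ it is $c_1^2-4c_0c_2$. Otherwise one sets $\Delta_A=1$ and calls $X_A$ \emph{dual defect}. The \emph{defect}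
\[
\delta(A)=N-2-\dim X_A^\vee\qquad(\dim\emptyset=-1)
\]
is nonnegative, and the conditions $\delta(A)>0$, $\deg(\Delta_A)=0$ and ``$X_A$ is dual defect'' are equivalent.

Two examples suggest a link between the two invariants. For the vertices of $\Delta_n$ we have $X_A=\mathbb P^n$ and $X_A^\vee=\emptyset$, so $\delta(A)=n$. Next let $P=\Delta_k\times[0,1]$ with $k\ge1$ and $A=P\cap\mathbb Z^{k+1}$. Here $n=k+1$ and $\operatorname{cd}(P)=k+1$, so $\deg(P)=1$, and $X_A$ is the Segre variety $\mathbb P^k\times\mathbb P^1\subset\mathbb P^{2k+1}$. The hyperplane given by a bilinear form $x^TCy$ is tangent at $(x,y)$ if and only if $x^TC=0$ and $Cy=0$, and such a point exists if and only if the $(k+1)\times2$ matrix $C$ has rank one. So $\dim X_A^\vee=k+1$ and $\delta(A)=k-1=n-2$. In both examples $\delta(A)=n-2\deg(P)$, and one is led to guess that the defect is positive whenever $n>2\deg(P)$, a condition equivalent to $\operatorname{cd}(P)\ge\frac{n+3}2$. This is the conjecture posed in \cite{DN}: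
\begin{quote}
\emph{If $P\subset\mathbb R^n$ is an $n$-dimensional lattice polytope with $\operatorname{cd}(P)\ge\frac{n+3}2$ and $A=P\cap\mathbb Z^n$, then $\deg(\Delta_A)=0$; that is, $X_A$ is dual defect.}
\end{quote}
We prove it for every finite set with convex hull $P$. Throughout the paper, $A\subset\mathbb Z^n$ is finite and $P=\operatorname{conv}(A)$ has dimension $n\ge1$.

\begin{theorem}\label{thm:A}
If $\operatorname{cd}(P)\ge\frac{n+3}2$, then $\delta(A)>0$; that is, $X_A$ is dual defect. In particular, the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:B}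
We always have
\[
\delta(A)\ge\max(0,\,n-2\deg P)=\max(0,\,2\operatorname{cd}(P)-n-2).
\]
For every $0\le d\le n$ there is an $n$-dimensional lattice polytope $P$ of degree $d$ for which $A=P\cap\mathbb Z^n$ attains equality.
\end{theorem}

Let $\Lambda=\{\sum_am_aa: m_a\in\mathbb Z,\ \sum_am_a=1\}$ be the affine lattice generated by $A$, and let $e_0,\dots,e_r$ be the standard basis of $\mathbb Z^{r+1}$.

\begin{theorem}\label{thm:C}
Suppose that $n>2\deg P$ and put $r=n-2\deg P$. There is a surjective affine map $\pi$ from $\Lambda$ onto the affine lattice $\{x\in\mathbb Z^{r+1}:\sum x_i=1\}$ with $\pi(A)=\{e_0,\dots,e_r\}$. That is, with respect to $\Lambda$, $P$ is a Cayley polytope of $n+1-2\deg P$ lattice polytopes.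
\end{theorem}

To unfold the last sentence, note that a surjection onto a lattice splits, so we may identify $\Lambda$ with $\{x\in\mathbb Z^{r+1}:\sum x_i=1\}\times\mathbb Z^{n-r}$ in such a way that $\pi$ is the first projection. Then $P$ is the convex hull of $\bigcup_{i=0}^r\{e_i\}\times Q_i$ for lattice polytopes $Q_0,\dots,Q_r\subset\mathbb R^{n-r}$, and such a hull is what is called a Cayley polytope of $Q_0,\dots,Q_r$.

In all three theorems the codegree may be computed with respect to $\Lambda$ instead of $\mathbb Z^n$ (Section~\ref{sec:lattice}). The converse of Theorem~\ref{thm:A} fails (Example~\ref{ex:cone}).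

Section~\ref{sec:hessian} expresses $\delta(A)$ as the corank of a Hessian matrix: the defect is zero exactly when some $f_c$ has a node in the torus. The heart of the paper is Section~\ref{sec:odd}, which shows that in odd dimension a node forces $\operatorname{cd}(P)\le\frac{n+1}2$; Section~\ref{sec:surfaces} shows the mechanism on two surfaces. Passing from $A$ to prisms $A\times\{0,1\}^k$ reduces Theorems \ref{thm:A} and~\ref{thm:B} to that statement (Section~\ref{sec:bound}), and Theorem~\ref{thm:C} follows from Theorem~\ref{thm:B} by projective duality (Section~\ref{sec:cayley}).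

\section{The defect as the corank of a Hessian}\label{sec:hessian}

Put $\mathbf 1=(1,\dots,1)\in T$ and use the local coordinates $t=e^u$ near $\mathbf 1$. The function $f_c(e^u)=\sum_ac_ae^{\langle a,u\rangle}$ has, at $u=0$, the value $\sum_ac_a$, the gradient $\sum_ac_aa$ and the Hessian $\sum_ac_a\,aa^T$. We therefore set
\[
K_A=\Big\{c\in\mathbb C^A:\ \sum_ac_a=0,\ \sum_ac_aa=0\Big\},\qquad M(c)=\sum_ac_a\,aa^T\in\mathbb C^{n\times n}.
\]
Thus $c\in K_A$ means that $f_c$ has a critical point with critical value $0$ at $\mathbf 1$. If moreover $\det M(c)\ne0$, we say that $f_c$ has a \emph{node} at $\mathbf 1$. Since $\dim P=n$, the vectors $(1,a)$, $a\in A$, span $\mathbb C^{n+1}$, and $\dim K_A=N-n-1$.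

\begin{lemma}\label{lem:hessian}
We have $\delta(A)=\min_{c\in K_A}\operatorname{corank}M(c)$. In particular, $\delta(A)=0$ if and only if some $f_c$, $c\in\mathbb C^A$, has a node at $\mathbf 1$.
\end{lemma}

\begin{proof}
The map $\varphi\colon T\to(\mathbb C^*)^A/\mathbb C^*$, $t\mapsto(t^a)_a$, is a homomorphism of tori. Its differential sends $\xi\in\mathbb C^n$ to $(\langle a,\xi\rangle)_a$ modulo constant vectors, and it is injective because the $(1,a)$ span $\mathbb C^{n+1}$. So the image $O$ is an $n$-dimensional subtorus, open and dense in $X_A$ and contained in its smooth locus, and $T\to O$ is \'etale. If $N=n+1$, then $X_A=\mathbb P^n$, $X_A^\vee=\emptyset$, $K_A=0$, and both sides of the formula equal $n$.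

Let $N>n+1$ and $\theta_j=t_j\,\partial/\partial t_j$. The projective tangent space of $X_A$ at $\varphi(t)$ is spanned by the vectors $(t^a)_a$ and $(a_jt^a)_a$, $1\le j\le n$. Hence $[c]$ is tangent to $X_A$ at $\varphi(t)$ if and only if $(t,[c])$ lies in
\[
W=\{(t,[c])\in T\times\mathbb P^{N-1}:\ f_c(t)=0,\ \theta_1f_c(t)=\dots=\theta_nf_c(t)=0\}.
\]
The pairs (smooth point, tangent hyperplane) form a projective bundle over the smooth locus of $X_A$. This bundle is irreducible, so its part over $O$ is dense, and $X_A^\vee$ is the closure of $\mathrm{pr}_2(W)$.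

The torus acts on $W$ by $s\cdot(t,[c_a])=(st,[s^{-a}c_a])$, and the fiber of $W$ over $\mathbf 1$ is $\mathbb P(K_A)$. So $W\cong T\times\mathbb P(K_A)$ is smooth and irreducible of dimension $N-2$, and $\delta(A)=\dim W-\dim\overline{\mathrm{pr}_2(W)}$. In characteristic $0$ this difference is the dimension of $\ker d\,\mathrm{pr}_2$ at a general point of $W$. Since $\mathrm{pr}_2$ is equivariant, the dimension of the kernel at $s\cdot(\mathbf 1,[c])$ does not depend on $s$, and it suffices to compute it at $(\mathbf 1,[c])$.

The $n+1$ equations of $W$ are independent linear forms in $c$, so their differentials are independent and cut out the tangent space of $W$. The kernel of $d\,\mathrm{pr}_2$ therefore consists of the directions $\xi\in\operatorname{Lie}T=\mathbb C^n$ in which all equations vanish to first order. The derivative of $f_c$ is $\sum_j\xi_j\theta_jf_c(\mathbf 1)=0$, which gives no condition. The derivative of $\theta_jf_c$ is $\sum_k\xi_k\theta_k\theta_jf_c(\mathbf 1)=\sum_k\xi_k\sum_ac_aa_ja_k=(M(c)\xi)_j$. So the kernel is $\ker M(c)$, and for general $c\in K_A$ its dimension is the minimal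 corank.
\end{proof}

The argument of Section~\ref{sec:odd} needs defect zero and odd dimension. The following operation arranges both, and it does not lower the codegree.

\begin{lemma}\label{lem:prism}
Let $A'=A\times\{0,1\}\subset\mathbb Z^{n+1}$, so that $\operatorname{conv}(A')=P\times[0,1]$. Then
\[
\delta(A')=\max(\delta(A)-1,0),\qquad\operatorname{cd}(P\times[0,1])=\max(\operatorname{cd}(P),2).
\]
\end{lemma}

\begin{proof}
The polytope $k(P\times[0,1])=kP\times[0,k]$ has an interior lattice point if and only if $k\ge\operatorname{cd}(P)$ and $k\ge2$. This gives the codegree.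

Write an element of $\mathbb C^{A'}$ as a pair $(b,g)$, with $b_a$ the coefficient at $(a,0)$ and $g_a$ the coefficient at $(a,1)$, and put $c=b+g$. The pair lies in $K_{A'}$ if and only if $c\in K_A$ and $\sum_ag_a=0$, and then its matrix is
\[
M'=\begin{pmatrix}M(c)&v\\ v^T&0\end{pmatrix},\qquad v=\sum_ag_aa .
\]
Every $(c,v)\in K_A\times\mathbb C^n$ occurs: since the $(1,a)$ span $\mathbb C^{n+1}$, there is $g$ with $\sum_ag_a(1,a)=(0,v)$, and we take $b=c-g$. We apply Lemma~\ref{lem:hessian} to $A$ and to $A'$, and we write $\delta=\delta(A)$.

Suppose that $\delta>0$. The kernel of $M'$ consists of the $(x,\lambda)$ with $M(c)x+\lambda v=0$ and $v^Tx=0$. It contains all $(x,0)$ with $x\in\ker M(c)$ and $v^Tx=0$, so $\operatorname{corank}M'\ge\delta-1$ for all $(c,v)$. Choose $c$ with $\operatorname{corank}M(c)=\delta$ and $v\notin\operatorname{im}M(c)$. Then $\lambda=0$ for every kernel vector. As $M(c)$ is symmetric, $\operatorname{im}M(c)$ is the annihilator of $\ker M(c)$ under $(v,x)\mapsto v^Tx$, so $v^T$ is not zero on $\ker M(c)$. Hence $\operatorname{corank}M'=\delta-1$.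

Suppose that $\delta=0$, and choose $c$ with $\det M(c)\neq0$. Then $\det M'=-\det M(c)\cdot v^TM(c)^{-1}v$, and this is nonzero for suitable $v$ because the quadratic form of the symmetric matrix $M(c)^{-1}$ is not zero. So $\delta(A')=0$.
\end{proof}

\section{Two surfaces}\label{sec:surfaces}

For $n=3$, Theorem~\ref{thm:A} says that a node forces $2P$ to have an interior lattice point. The following two cases, one with a node and one without, show what connects these conditions: the restriction map from the second cohomology of a compact surface $H=\overline{\{f=0\}}$ to that of its part $H^\circ$ in the torus.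

\begin{example}[a node]\label{ex:quadric}
Let $P=2\Delta_3$ and $A=P\cap\mathbb Z^3$, so that $\mathbb C^A$ is the space of polynomials of degree at most $2$. The polynomial $f^0=\sum_{j=1}^3(t_j-1)^2$ has a node at $\mathbf 1$, with $M=2I$. For $0<\varepsilon<1$ let $H\subset\mathbb P^3$ be the smooth quadric $f^0=\varepsilon^2$. Its real points form a sphere $S$ of radius $\varepsilon$ around $\mathbf 1$, and $S\subset H^\circ=H\cap T$. The tangent plane of $H$ at $x\in S$ is $T_xS\oplus iT_xS$, so the normal bundle of $S$ in $H$ is isomorphic to $TS$ and $[S]^2=\pm\chi(S^2)=\pm2$. Let $\alpha,\beta$ be the classes of the two rulings of $H\cong\mathbb P^1\times\mathbb P^1$, with $\alpha^2=\beta^2=0$ and $\alpha\beta=1$. The sphere misses the conic at infinity, of class $\alpha+\beta$, so $[S]=a(\alpha-\beta)$, and $[S]^2=-2a^2$ gives $a=\pm1$. The cohomology class $\alpha-\beta$ takes a nonzero value on the cycle $S\subset H^\circ$, so it restricts to a nonzero class on $H^\circ$. It has Hodge type $(1,1)$. On the side of the polytope, $P$ has no interior lattice point and $2P=4\Delta_3$ has the interior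 point $(1,1,1)$.
\end{example}

\begin{example}[no node]\label{ex:blowup}
Let $P=\Delta_2\times[0,1]$, of codegree $3$. A general hyperplane section of $\mathbb P^2\times\mathbb P^1$ is $H=\{y_0l_0(x)+y_1l_1(x)=0\}$ with independent linear forms $l_0,l_1$; it is the blowup of $\mathbb P^2$ at the point $l_0=l_1=0$. The group $H^2(H;\mathbb Z)$ has the basis $\ell$ (the pullback of a line) and $e$ (the exceptional curve). The curves $\{x_0=0\}$ and $\{y_0=0\}$ on $H$ have classes $\ell$ and $\ell-e$, which also form a basis. Both curves lie outside the torus, so their classes restrict to zero on $H^\circ$, and $H^2(H)\to H^2(H^\circ)$ is the zero map. Every $2$-sphere in $H^\circ$ then has self-intersection $0$ in $H$, and no sphere as in Example~\ref{ex:quadric} exists. This agrees with $\delta(A)=1$, computed in Section~\ref{sec:intro}.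
\end{example}

In general $H$ has no such explicit description, and Hodge theory takes its place. A class of type $(p,q)$, $q\ge1$, that survives on $H^\circ$ forces an interior lattice point in $(p+1)P$, and Hodge symmetry on the compact $H$ allows us to take $p\le q$.

\section{From a node to an interior lattice point}\label{sec:odd}

\begin{proposition}\label{prop:odd}
Let $n$ be odd and $\delta(A)=0$. Then $\operatorname{cd}(P)\le\frac{n+1}2$.
\end{proposition}

The case $n=1$ is direct. If $N=2$, then $\delta(A)=1$ by the case $N=n+1$ of Lemma~\ref{lem:hessian}. So $\delta(A)=0$ gives $N\ge3$, a point of $A$ lies strictly between the endpoints of $P$, and $\operatorname{cd}(P)=1$. The rest of this section treats $n\ge3$.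

\subsection{A smooth compactification}\label{ss:toric}
Self-intersection numbers and Hodge theory require a smooth compact hypersurface whose boundary has normal crossings, while $X_A$ may be singular. We therefore choose, by toric resolution of singularities, a smooth projective toric variety $X\supset T$ whose fan refines the normal fan of $P$, and we put $B=X\setminus T$. We recall what this means in charts. Each maximal cone $\sigma$ gives an open set $U_\sigma\cong\mathbb C^n$ whose coordinates $x_1,\dots,x_n$ are monomials $t^{w_1},\dots,t^{w_n}$ for a basis $w_1,\dots,w_n$ of $\mathbb Z^n$. These charts cover $X$, we have $B\cap U_\sigma=\{x_1\cdots x_n=0\}$, and the closures of the finitely many $T$-orbits are smooth and meet $U_\sigma$ in coordinate subspaces or not at all. Because the fan refines the normal fan of $P$, there is a vertex $v_\sigma$ of $P$ such that $t^{a-v_\sigma}$ is regular on $U_\sigma$ for all $a\in P\cap\mathbb Z^n$. The line bundle $L$ defined by $P$ is the sheaf of rational functions generated on $U_\sigma$ by $t^{v_\sigma}$. Its global sections are $H^0(X,L)=\bigoplus_{a\in P\cap\mathbb Z^n}\mathbb C\,t^a$,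 and $L^j$ is the bundle defined by $jP$.

We regard $\mathbb C^A$ as a subspace of $H^0(X,L)$. Since $P=\operatorname{conv}(A)$, every vertex $v_\sigma$ belongs to $A$, and the section $t^{v_\sigma}$ vanishes nowhere on $U_\sigma$. So the linear system $\mathbb C^A$ is base point free; this is the only property of $A$ beyond Lemma~\ref{lem:hessian} that the proof uses. For $0\ne f\in\mathbb C^A$ let $H_f\subset X$ be the zero scheme of the section $f$. Then $H_f\cap T=\{t\in T:f(t)=0\}$ and $\mathcal O_X(-H_f)\cong L^{-1}$.

\begin{lemma}\label{lem:bertini}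
There is a dense Zariski open set $\Omega\subset\mathbb C^A$ such that for $f\in\Omega$ every point of $H_f$ has local coordinates $y_1,\dots,y_n$ on $X$ in which $H_f=\{y_n=0\}$ and $B=\{y_1\cdots y_k=0\}$ for some $0\le k<n$. In particular, $H_f$ is smooth and $B_H=B\cap H_f$ is a simple normal crossings divisor on $H_f$.
\end{lemma}

\begin{proof}
By Bertini's theorem, a general member of a base point free linear system on a smooth complex variety is smooth of codimension one, or empty. Apply this to the restriction of $\mathbb C^A$ to each orbit closure $Z$, including $Z=X$, and let $\Omega$ be the intersection of the finitely many dense open sets obtained. Let $f\in\Omega$ and $x\in H_f\cap U_\sigma$, and number the coordinates so that $x_1,\dots,x_k$ are those that vanish at $x$. Let $Z$ be the orbit closure with $Z\cap U_\sigma=\{x_1=\dots=x_k=0\}$, and let $y_n=ft^{-v_\sigma}$ be the local equation of $H_f$. Since $H_f\cap Z$ is smooth of codimension one in $Z$ at $x$, the differential of $y_n|_Z$ at $x$ is not zero. So $k<n$ and $dx_1,\dots,dx_k,dy_n$ are independent at $x$; complete them to a coordinate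 system. The components of $B_H$ are smooth because each $H_f\cap Z$ is.
\end{proof}

Interior lattice points enter through the vanishing theorems of Demazure and of Batyrev--Borisov \cite[Theorems 9.2.3 and 9.2.7]{CLS}. Since $L^j$ is base point free with polytope $jP$ of dimension $n$, they give, for $j\ge1$,
\begin{equation}\label{eq:vanishing}
\begin{gathered}
H^i(X,\mathcal O_X)=0\ \ (i>0),\qquad H^i(X,L^{-j})=0\ \ (i\ne n),\\
\dim H^n(X,L^{-j})=\#\big((jP)^\circ\cap\mathbb Z^n\big).
\end{gathered}
\end{equation}

\subsection{Logarithmic forms on the hypersurface}\label{ss:log}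
Let $Y$ be a smooth variety and $D$ a simple normal crossings divisor, given locally by $y_1\cdots y_k=0$ in coordinates $y_i$. The sheaf $\Omega^1_Y(\log D)$ is locally free with basis $dy_i/y_i$ for $i\le k$ and $dy_i$ for $i>k$, and $\Omega^p_Y(\log D)=\bigwedge^p\Omega^1_Y(\log D)$. These sheaves suit our purpose for two reasons. Their cohomology computes the Hodge filtration of $Y\setminus D$ (Section~\ref{ss:hodge}). And on a toric variety they are trivial: on $U_\sigma$ the basis $dx_i/x_i$ differs from $dt_1/t_1,\dots,dt_n/t_n$ by a matrix in $\mathrm{GL}_n(\mathbb Z)$, so $\Omega^1_X(\log B)\cong\mathcal O_X^{\,n}$. This allows us to trade forms on $H_f$ for negative powers of $L$, one degree at a time.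

\begin{lemma}\label{lem:log}
Let $f\in\Omega$, $H=H_f$, and $p+q=n-1$ with $p\ge0$ and $q\ge1$. If $H^q(H,\Omega^p_H(\log B_H))\ne0$, then $((p+1)P)^\circ\cap\mathbb Z^n\neq\emptyset$.
\end{lemma}

\begin{proof}
In the coordinates of Lemma~\ref{lem:bertini}, restriction of forms $\Omega^1_X(\log B)|_H\to\Omega^1_H(\log B_H)$ sends $dy_n$ to zero and the other $n-1$ basis elements to a basis. Its kernel, generated by $dy_n$, is the conormal bundle $\mathcal O_X(-H)|_H$. So we have an exact sequence of vector bundles
\[
0\to L^{-1}|_H\to\mathcal O_H^{\,n}\to\Omega^1_H(\log B_H)\to0 .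
\]
An exact sequence $0\to\mathcal N\to\mathcal E\to\mathcal F\to0$ with $\mathcal N$ of rank one induces exact sequences $0\to\mathcal N\otimes\bigwedge^{i-1}\mathcal F\to\bigwedge^i\mathcal E\to\bigwedge^i\mathcal F\to0$. Put $\mathcal F_j=\Omega^{p-j}_H(\log B_H)\otimes L^{-j}$ for $0\le j\le p$ and $\mathcal F_{p+1}=0$. Taking $i=p-j$ and twisting by $L^{-j}$ gives
\[
0\to\mathcal F_{j+1}\to(L^{-j}|_H)^{\binom n{p-j}}\to\mathcal F_j\to0\qquad(0\le j\le p),
\]
and hence exact sequences
\[
H^{q+j}(H,L^{-j}|_H)^{\binom n{p-j}}\to H^{q+j}(H,\mathcal F_j)\to H^{q+j+1}(H,\mathcal F_{j+1}).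
\]
The group $H^{q+j}(H,\mathcal F_j)$ is nonzero for $j=0$ and zero for $j=p+1$. For the largest $j$ at which it is nonzero, the right term vanishes, so $H^{q+j}(H,L^{-j}|_H)\ne0$ for this $j\in\{0,\dots,p\}$.

Now pass from $H$ to $X$. The sequence $0\to L^{-j-1}\to L^{-j}\to L^{-j}|_H\to0$ gives
\[
H^{q+j}(X,L^{-j})\to H^{q+j}(H,L^{-j}|_H)\to H^{q+j+1}(X,L^{-j-1}).
\]
We have $1\le q+j\le n-1$, so the left term is zero by \eqref{eq:vanishing}: by the first statement if $j=0$, by the second if $j\ge1$. Therefore $H^{q+j+1}(X,L^{-j-1})\neq0$. By \eqref{eq:vanishing} again, $q+j+1=n$, that is $j=p$, and $(p+1)P$ has an interior lattice point.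
\end{proof}

The hypothesis $q\ge1$ excludes the nonzero group $H^0(X,\mathcal O_X)$, and it cannot be dropped. For $P=\Delta_2$ the curve $H$ is a line and $B_H$ consists of three points, so $\Omega^1_H(\log B_H)\cong\mathcal O_{\mathbb P^1}(1)$ has sections, but $2\Delta_2$ has no interior lattice point.

\subsection{The vanishing sphere}\label{ss:sphere}
The polynomial with the node is singular, so it does not lie in $\Omega$. We move it into $\Omega$ along a line, staying close enough that the local picture of Example~\ref{ex:quadric} persists.

\begin{lemma}\label{lem:sphere}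
Let $n=2m+1$ with $m\ge1$ and $\delta(A)=0$. There is $f\in\Omega$ such that, with $H=H_f$ and $H^\circ=H\cap T=H\setminus B_H$, the restriction map $H^{2m}(H;\mathbb Q)\to H^{2m}(H^\circ;\mathbb Q)$ is not zero.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hessian} there is $f^0\in\mathbb C^A$ with a node at $\mathbf 1$; let $M^0$ be its Hessian. The conditions $g(\mathbf 1)\ne0$ and $f^0+g\in\Omega$ define dense open subsets of $\mathbb C^A$, so some $g$ satisfies both. The line $s\mapsto f^s=f^0+sg$ meets the Zariski open set $\Omega$, so $f^s\in\Omega$ for all but finitely many $s\in\mathbb C$.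

Near $\mathbf 1$ the function $\psi=-f^0/g$ is holomorphic and $\{f^s=0\}=\{\psi=s\}$. Since $f^0$ vanishes to second order at $\mathbf 1$, so does $\psi$, and its Hessian is the invertible matrix $-M^0/g(\mathbf 1)$. By the holomorphic Morse lemma there are holomorphic coordinates $z_1,\dots,z_n$ on a neighborhood of $\mathbf 1$ in $T$, centered at $\mathbf 1$, with $\psi=\sum_jz_j^2$. Choose $\varepsilon>0$ so small that the closed ball $|z|\le\varepsilon$ lies in this chart and such that $f=f^{\varepsilon^2}\in\Omega$. Then
\[
S=\{z\in\mathbb R^n:|z|=\varepsilon\}\subset H^\circ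
\]
is a sphere of dimension $2m$ in the compact oriented manifold $H$ of real dimension $4m$.

At $x\in S$ the tangent space of $H$ is $\{w\in\mathbb C^n:\sum_jx_jw_j=0\}$. As $x$ is real, $w$ lies in it if and only if the real and imaginary parts of $w$ are both orthogonal to $x$, so $T_xH=T_xS\oplus iT_xS$. Multiplication by $i$ identifies $TS$ with the normal bundle of $S$ in $H$ as real vector bundles. Orient $S$, and let $\eta\in H^{2m}(H;\mathbb Q)$ be the Poincar\'e dual of $[S]$. The self-intersection number $\langle\eta,[S]\rangle$ is the Euler number of the normal bundle with the orientation induced from $H$ and $S$. Since $S$ is connected, this orientation agrees with that of $TS$ up to a global sign, and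
\[
\langle\eta,[S]\rangle=\pm\chi(S^{2m})=\pm2 .
\]
Because $S\subset H^\circ$, this number is also the value of $\eta|_{H^\circ}$ on the class of $S$ in $H_{2m}(H^\circ;\mathbb Q)$. Hence $\eta|_{H^\circ}\ne0$.
\end{proof}

\subsection{Hodge theory and the end of the proof}\label{ss:hodge}
Let $Y$ be a smooth projective variety, $D$ a simple normal crossings divisor, $U=Y\setminus D$, and let $\rho\colon H^k(Y)\to H^k(U)$ be the restriction. We use the following results of Deligne \cite{Del}. The group $H^k(U;\mathbb Q)$ carries a mixed Hodge structure, which includes a decreasing filtration $F$ on $H^k(U;\mathbb C)$.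
\begin{enumerate}
\item[(a)] On $H^k(Y)$ it is the classical pure Hodge structure of weight $k$: $H^k(Y;\mathbb C)=\bigoplus_{p+q=k}H^{p,q}$, with $\overline{H^{p,q}}=H^{q,p}$ and $F^p=\bigoplus_{p'\ge p}H^{p',k-p'}$.
\item[(b)] The map $\rho$ is a morphism of mixed Hodge structures. Hence its kernel is a Hodge substructure of $H^k(Y)$, and $\rho$ is strict for $F$: $\rho(F^pH^k(Y))=\operatorname{im}(\rho)\cap F^pH^k(U)$ for all $p$.
\item[(c)] $\operatorname{Gr}^p_FH^k(U;\mathbb C)\cong H^{k-p}(Y,\Omega^p_Y(\log D))$ \cite[3.2.13]{Del}.
\end{enumerate}
The graded pieces in (c) are not symmetric under $p\leftrightarrow k-p$ when $U$ is not compact: for a line minus three points, $\operatorname{Gr}_F^1H^1$ has dimension $2$ while $\operatorname{Gr}^0_FH^1=H^1(\mathbb P^1,\mathcal O)=0$. So a nonzero class on $H^\circ$ would not be enough, and this is why Lemma~\ref{lem:sphere} produces a class that comes from $H$.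

\begin{lemma}\label{lem:hodge}
If $\rho\colon H^k(Y;\mathbb Q)\to H^k(U;\mathbb Q)$ is not zero, then $H^q(Y,\Omega^p_Y(\log D))\ne0$ for some $p\le q$ with $p+q=k$.
\end{lemma}

\begin{proof}
Let $V=\rho(H^k(Y;\mathbb C))$ and $V^{p,q}=\rho(H^{p,q})$. Since $\ker\rho$ is a Hodge substructure, $V=\bigoplus_{p+q=k}V^{p,q}$, and $\overline{V^{p,q}}=V^{q,p}$ because $\rho$ is defined over $\mathbb Q$. As $V\neq0$, there are $p\le q$ with $p+q=k$ and a class $0\ne\beta\in V^{p,q}$. Then $\beta\in F^pH^k(U)$. If $\beta$ were in $F^{p+1}H^k(U)$, strictness would place it in $\rho(F^{p+1}H^k(Y))=\bigoplus_{p'>p}V^{p',k-p'}$, which meets $V^{p,q}$ only in $0$. So $\operatorname{Gr}_F^pH^k(U;\mathbb C)\ne0$, and (c) applies.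
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:odd}]
Let $n=2m+1$ with $m\ge1$, and take $f$ and $H$ from Lemma~\ref{lem:sphere}. Lemma~\ref{lem:hodge}, applied to $(Y,D)=(H,B_H)$ and $k=2m$, gives $p\le m\le q$ with $p+q=n-1$ and $H^q(H,\Omega^p_H(\log B_H))\neq0$. Since $q\ge m\ge1$, Lemma~\ref{lem:log} shows that $(p+1)P$ has an interior lattice point. Hence $\operatorname{cd}(P)\le p+1\le m+1=\frac{n+1}2$.
\end{proof}

\begin{remark}\label{rem:even}
The parity of $n$ is used only in $\chi(S^{n-1})=2$. For even $n$ the Euler characteristic is $0$, and both Lemma~\ref{lem:sphere} (with $2m$ replaced by $n-1$) and the proposition fail. For the square $A=\{0,1\}^2$ the polynomial $(t_1-1)(t_2-1)$ has a node at $\mathbf 1$, the curve $H\subset\mathbb P^1\times\mathbb P^1$ is a $\mathbb P^1$ with $H^1(H)=0$, and $\operatorname{cd}([0,1]^2)=2>\frac32$.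
\end{remark}

\section{The defect bound and its sharpness}\label{sec:bound}

\begin{proof}[Proof of Theorems \ref{thm:A} and~\ref{thm:B}]
\emph{The inequality.} Put $\delta=\delta(A)\ge0$ and choose $k\in\{\delta,\delta+1\}$ such that $n+k$ is odd. By Lemma~\ref{lem:prism}, applied $k$ times, the set $A\times\{0,1\}^k$ has defect $0$, and its convex hull $P\times[0,1]^k$, of dimension $n+k$, has codegree at least $\operatorname{cd}(P)$. Proposition~\ref{prop:odd} gives
\[
\operatorname{cd}(P)\le\operatorname{cd}(P\times[0,1]^k)\le\frac{n+k+1}2\le\frac{n+\delta+2}2 .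
\]
Thus $\delta\ge2\operatorname{cd}(P)-n-2=n-2\deg P$, which is the inequality of Theorem~\ref{thm:B}. If $\operatorname{cd}(P)\ge\frac{n+3}2$, it gives $\delta\ge1$, which is Theorem~\ref{thm:A}.

\emph{Equality for $0\le d<n$.} Let $P=\Delta_{n-d}\times[0,1]^d$. Its lattice points form the set $A=A_0\times\{0,1\}^d$, where $A_0$ is the vertex set of $\Delta_{n-d}$. We have $\operatorname{cd}(\Delta_{n-d})=n-d+1\ge2$ and $\delta(A_0)=n-d$. Lemma~\ref{lem:prism}, applied $d$ times, gives $\operatorname{cd}(P)=n-d+1$, so $\deg P=d$, and $\delta(A)=\max(n-2d,0)$.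

\emph{Equality for $d=n$.} Let $P=[0,2]^n$ and $A=\{0,1,2\}^n$. The point $(1,\dots,1)$ is interior to $P$, so $\operatorname{cd}(P)=1$ and $\deg P=n$. The polynomial $\sum_j(t_j-1)^2$ is supported in $A$ and has a node at $\mathbf 1$, with $M=2I$. So $\delta(A)=0=\max(0,n-2n)$.
\end{proof}

For $d\ge1$ and $d\le n\le2d$ these examples have degree $d$ and are not dual defect. The cases $n=2d$ and $n=2d-1$ have codegree $\frac{n+2}2$ and $\frac{n+1}2$, the largest integer below $\frac{n+3}2$. So the bound in the conjecture is optimal in every dimension. The condition is, however, not necessary for dual defect.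

\begin{example}[the converse of Theorem~\ref{thm:A} fails]\label{ex:cone}
Let $P=\operatorname{conv}\{(0,0),(2,0),(0,1)\}$, with lattice points $A=\{(0,0),(1,0),(2,0),(0,1)\}$. The interior of $kP$ is given by $x,y>0$ and $x+2y<2k$; it contains no lattice point for $k=1$ and contains $(1,1)$ for $k=2$. So $\operatorname{cd}(P)=2<\frac52$. On the other hand $K_A=\mathbb C\,(1,-2,1,0)$, and for this generator $M=\operatorname{diag}(2,0)$. Hence $\delta(A)=1$: the variety $X_A$ is a quadric cone in $\mathbb P^3$, and it is dual defect. For smooth $P$ and $A=P\cap\mathbb Z^n$ the converse does hold, by a theorem of Dickenstein and Nill \cite{DN}; it is not used here.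
\end{example}

\section{Linear spaces and Cayley structures}\label{sec:cayley}

The proof of Theorem~\ref{thm:C} has two steps. Projective duality turns the defect into a linear space contained in $X_A$, and unique factorization turns a linear space that meets the torus into a projection of $A$ onto a simplex. Let $O\subset X_A$ be the dense torus from the proof of Lemma~\ref{lem:hessian}.

\begin{lemma}\label{lem:linear}
The variety $X_A$ contains a linear space $\ell\cong\mathbb P^{\delta(A)}$ that meets $O$.
\end{lemma}

\begin{proof}
If $N=n+1$, take $\ell=X_A=\mathbb P^n$. Otherwise $X_A^\vee\ne\emptyset$. The \emph{conormal variety} $\mathrm{Con}(Z)$ of an irreducible projective variety $Z$ is the closure of the set of pairs $(z,h)$ with $z$ a smooth point of $Z$ and $h$ a hyperplane containing the projective tangent space of $Z$ at $z$. It is irreducible, it projects onto $Z$ and onto $Z^\vee$, and its fiber over a smooth point $z$ is the linear space of all such $h$. By reflexivity in characteristic $0$ \cite[Ch.~1, Theorem 1.1]{GKZ}, exchanging the two factors identifies $\mathrm{Con}(X_A)$ with $\mathrm{Con}(X_A^\vee)$.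

So the fiber $\ell_h$ of $\mathrm{Con}(X_A)\subset X_A\times X_A^\vee$ over a smooth point $h$ of $X_A^\vee$ consists of all points $x\in\mathbb P^{N-1}$ whose dual hyperplane contains the projective tangent space of $X_A^\vee$ at $h$. It is a linear space of dimension $N-2-\dim X_A^\vee=\delta(A)$, and it lies in $X_A$. The conditions ``$x\in O$'' and ``$h$ is a smooth point of $X_A^\vee$'' define nonempty open subsets of the irreducible variety $\mathrm{Con}(X_A)$, so some pair $(x,h)$ satisfies both. Take $\ell=\ell_h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]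
Let $\delta=\delta(A)$, so that $\delta\ge r$ by Theorem~\ref{thm:B}. Let $\ell$ be as in Lemma~\ref{lem:linear}, and let $\hat\ell\subset\mathbb C^N$ be the corresponding vector space of dimension $\delta+1$. For $a\in A$ let $l_a$ be the restriction of the coordinate $x_a$ to $\hat\ell$. Each $l_a$ is nonzero, because all coordinates of a point of $\ell\cap O$ are nonzero, and the $l_a$ span the dual space of $\hat\ell$. Group them into proportionality classes with representatives $h_0,\dots,h_s$, say $l_a\in\mathbb C^*h_{j(a)}$. The map $j\colon A\to\{0,\dots,s\}$ is onto, and $s\ge\delta\ge r$ because $h_0,\dots,h_s$ span a space of dimension $\delta+1$.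

We claim that $a\mapsto e_{j(a)}$ respects every affine relation among the points of $A$. Let $m\in\mathbb Z^A$ satisfy $\sum_am_a(1,a)=0$. The binomial $\prod_{m_a>0}x_a^{m_a}-\prod_{m_a<0}x_a^{-m_a}$ is homogeneous since $\sum_am_a=0$, and it vanishes on $O$ since $\sum_am_aa=0$. So it vanishes on $X_A\supset\ell$, and
\[
\prod_{m_a>0}l_a^{\,m_a}=\prod_{m_a<0}l_a^{-m_a}
\]
in the polynomial ring of $\hat\ell$. The $h_i$ are pairwise nonassociate primes of this ring. Comparing the exponents of $h_i$ on both sides gives $\sum_{j(a)=i}m_a=0$ for each $i$.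

Let $(\epsilon_a)_{a\in A}$ be the standard basis of $\mathbb Z^A$ and let $G\subset\mathbb Z^{n+1}$ be the group generated by the $(1,a)$. By the claim, the surjection $\mathbb Z^A\to\mathbb Z^{s+1}$, $\epsilon_a\mapsto e_{j(a)}$, vanishes on the kernel of $\mathbb Z^A\to G$, $\epsilon_a\mapsto(1,a)$. It therefore induces a surjective homomorphism $\gamma\colon G\to\mathbb Z^{s+1}$ with $\gamma(1,a)=e_{j(a)}$. The coordinate sum of $\gamma(y)$ equals the first coordinate of $y$, as this holds on generators. The elements of $G$ with first coordinate $1$ form the set $\{1\}\times\Lambda$, so $\gamma$ restricts to a surjective affine map from $\Lambda$ onto $\{x\in\mathbb Z^{s+1}:\sum x_i=1\}$ that sends $A$ onto $\{e_0,\dots,e_s\}$. Finally choose a surjection $\tau\colon\{0,\dots,s\}\to\{0,\dots,r\}$. The homomorphism $\mathbb Z^{s+1}\to\mathbb Z^{r+1}$, $e_i\mapsto e_{\tau(i)}$, is onto and preserves the coordinate sum, and its composition with the restriction of $\gamma$ is the required map $\pi$.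
\end{proof}

For $P=\Delta_2\times[0,1]$ the space $\ell$ is a general line in a fiber $\mathbb P^2\times\{y\}$, namely the set of points where a bilinear form of rank one is tangent. The six forms $x_iy_j$ restrict to three classes, one for each $x_i$. So $s=2>r=1$, and $\gamma$ gives the projection $P\to\Delta_2$.

\section{The choice of lattice}\label{sec:lattice}

The variety $X_A$, the space $K_A$ and the defect depend only on the affine relations among the points of $A$, whereas the codegree depends on the ambient lattice. This explains why Theorem~\ref{thm:C} is a statement about $\Lambda$, and it allows us to choose the lattice that gives the best bound.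

Translate $A$ so that $0\in A$. This changes neither $X_A$ nor $\operatorname{cd}(P)$, and $\Lambda$ becomes the sublattice of $\mathbb Z^n$ generated by $A$, of rank $n$. Let $\operatorname{cd}_\Lambda(P)$ be the least $k$ with $(kP)^\circ\cap\Lambda\neq\emptyset$, and put $\deg_\Lambda(P)=n+1-\operatorname{cd}_\Lambda(P)$. Choose $g\in\mathrm{GL}_n(\mathbb Q)$ with $g\Lambda=\mathbb Z^n$. Then $K_{gA}=K_A$ and $M(c)$ is replaced by $gM(c)g^T$, so $\delta(gA)=\delta(A)$ by Lemma~\ref{lem:hessian}, while $\operatorname{cd}(gP)=\operatorname{cd}_\Lambda(P)$. Applied to $gA$, Theorems \ref{thm:A}, \ref{thm:B} and~\ref{thm:C} become the same statements for $A$ with $\operatorname{cd}_\Lambda$ and $\deg_\Lambda$ in place of $\operatorname{cd}$ and $\deg$; the examples of equality in Section~\ref{sec:bound} have $\Lambda=\mathbb Z^n$. Since $\Lambda\subset\mathbb Z^n$, we have $\operatorname{cd}_\Lambda(P)\ge\operatorname{cd}(P)$, and the bound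
\[
\delta(A)\ge2\operatorname{cd}_\Lambda(P)-n-2
\]
is at least as strong as the one computed in $\mathbb Z^n$. It can be strictly stronger: for $A=\{0,2\}\subset\mathbb Z$ we have $\operatorname{cd}(P)=1$ and $\operatorname{cd}_\Lambda(P)=2$, and only the second value detects $\delta(A)=1$.

\begin{thebibliography}{9}

\bibitem{CLS}
Cox, Little, and Schenck, \emph{Toric Varieties}.

\bibitem{Del}
Deligne, \emph{Th\'eorie de Hodge II}.

\bibitem{DN}
Alicia Dickenstein and Benjamin Nill, \emph{A Simple Combinatorial Criterion for Projective Toric Manifolds with Dual Defect}, Math. Res. Lett. (2010); arXiv:1001.2792 (2010).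

\bibitem{GKZ}
Gelfand, Kapranov, and Zelevinsky, \emph{Discriminants, Resultants and Multidimensional Determinants}.

\end{thebibliography}
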